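# A non-locally finite group whose full group $C^*$-algebra is AF

## 1. Abelian groups: AF means torsion

All groups are countable and discrete. The full group $C^*$-algebra $C^*(G)$ is the completion of the group algebra $\mathbb C[G]$ in the norm $\|a\|=\sup_\rho\|\rho(a)\|$, with $\rho$ running over all unitary representations of $G$. We write the same symbol for a group element and for its canonical unitary in $C^*(G)$. A homomorphism $H\to H'$ induces a $*$-homomorphism $C^*(H)\to C^*(H')$, and we use the same symbol for an element and its image.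

**Definition (locally finite).** A group is locally finite if each of its finitely generated subgroups is finite. For instance $\bigoplus_{\mathbb N}\mathbb Z/2$ is locally finite, and so is the group of finitely supported permutations of $\mathbb N$. An abelian group is locally finite exactly when it is torsion.

**Definition (AF).** A $C^*$-algebra is AF if it is the closure of an increasing union of finite-dimensional $C^*$-subalgebras. For instance, $C(X)$ is AF for $X$ the Cantor set: use functions constant on cylinder sets of length $n$.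

We use the following standard facts.

* (a) A quotient of an AF algebra is AF: push the finite-dimensional subalgebras forward.
* (b) In an AF algebra the projections have dense linear span, because a finite-dimensional $C^*$-algebra is a sum of matrix algebras and is spanned by its projections.
* (c) Bratteli's criterion (Trans. AMS 171 (1972), Thm 2.2): a separable $C^*$-algebra is AF if and only if for every finite subset $F$ and every $\varepsilon>0$ there is a finite-dimensional $C^*$-subalgebra $B$ with $\mathrm{dist}(a,B)<\varepsilon$ for all $a\in F$. The subalgebras $B$ for different $(F,\varepsilon)$ need not be nested.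
* (d) If $H\le G$, then $C^*(H)\to C^*(G)$ is injective: a representation of $H$ is contained in the restriction to $H$ of the representation of $G$ induced from it.
* (e) If $N$ is abelian, $C^*(N)=C(\hat N)$. If $N$ is torsion-free, then $\hat N$ is connected: $N$ is a directed union of copies of $\mathbb Z^d$, so $\hat N$ is an inverse limit of tori, and an inverse limit of compact connected Hausdorff spaces is connected.

One implication holds for every group: if $G$ is countable and locally finite, it is an increasing union of finite subgroups $E_n$, the spans of the $E_n$ are finite-dimensional $C^*$-subalgebras, and their union is dense. So $C^*(G)$ is AF.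

**Proposition 1.** Let $G$ be countable and abelian. Then $C^*(G)$ is AF if and only if $G$ is locally finite.

*Proof.* One direction was just shown. Let $C^*(G)$ be AF and let $R$ be the torsion subgroup. By (a), $C^*(G/R)=C(X)$ is AF, where $X$ is the dual of the torsion-free group $G/R$, hence connected. A finite-dimensional $C^*$-subalgebra of $C(X)$ is spanned by projections, and the only projections in $C(X)$ are $0$ and $1$. So all finite-dimensional subalgebras consist of scalars, $C(X)=\mathbb C$, the dual $X$ is a point, and $G/R=1$. Thus $G$ is torsion. $\square$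

What changes when $G$ is not abelian? Connectedness no longer kills all projections: it only forces projections in $M_m(C(X))$ to have constant rank. The question of this lecture is whether the proposition survives:

> Is there a countable group $G$ that is not locally finite and has $C^*(G)$ AF?

This question is posed in Eduardo Scarparo, "On the $C^*$-algebra generated by the Koopman representation of a topological full group", arXiv:1705.07665 (2017). We shall see that constant rank is enough to answer "no" for a large class of groups, but that in general the answer is "yes".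

Here are the statements. Let $D=\langle s_0,s_1\mid s_0^2=s_1^2=1\rangle$ be the infinite dihedral group and $z=s_0s_1$, so that $s_0zs_0=z^{-1}$. For a group $H$ let $H\wr S_k=H^k\rtimes S_k$.

**Theorem A.** There is a group $G=\bigcup_nG_n$, $G_0\subset G_1\subset\cdots$, $G_n\cong D\wr S_{k_n}$, $k_n\to\infty$, such that $C^*(G)$ is AF. The group $G$ contains $D$, so it is not locally finite. Up to isomorphism, its finitely generated subgroups are exactly the finitely generated virtually abelian groups.

**Theorem B.** Let $G$ be countable with a finite series $G=G_0\ge G_1\ge\dots\ge G_k=1$ of normal subgroups of $G$ such that each $G_i/G_{i+1}$ is abelian or locally finite (for example, $G$ virtually solvable). Then $C^*(G)$ is AF if and only if $G$ is locally finite.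

**Corollary C.** For a countable elementary amenable group $G$ of finite Hirsch length, $C^*(G)$ is AF if and only if $G$ is locally finite. So any elementary amenable non-locally finite example, such as that of Theorem A, has infinite Hirsch length.

## 2. Constant rank, two traces, and finite series

We first push the argument of Proposition 1 as far as it goes. The replacement for "there are no projections" is that two different traces cannot be told apart by projections.

**Lemma 2.** Let $Q$ be countable and $N\lhd Q$ torsion-free abelian with $Q/N$ locally finite. If $C^*(Q)$ is AF, then $N=1$.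

*Proof.* **The two traces.** Let $\varphi_1$ be the canonical trace of $C^*(Q)$, with $\varphi_1(g)=\delta_{g,e}$, and let $\varphi_2$ be the canonical trace of $C^*(Q/N)$ pulled back to $C^*(Q)$, so $\varphi_2(g)=1_N(g)$. Both are tracial states. We show that they agree on projections.

**Reduction to finite index.** Since $Q/N$ is countable and locally finite, $Q=\bigcup Q_i$ is an increasing union of subgroups with $N\le Q_i$ and $[Q_i:N]<\infty$. By (d) we regard $C^*(Q_i)\subset C^*(Q)$; the union of these subalgebras is dense. Let $p\in C^*(Q)$ be a projection. Pick a self-adjoint $a$ in some $C^*(Q_i)$ with $\|a-p\|<\frac14$. The spectrum of $a$ lies within distance less than $\frac14$ of $\{0,1\}$, so functional calculus gives a projection $p'\in C^*(Q_i)$ with $\|p'-a\|<\frac14$. Then $\|p-p'\|<1$, so $p$ and $p'$ are unitarily equivalent and every trace takes the same value on them. So we may assume $p\in C^*(Q_i)$. Put $m=[Q_i:N]$.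

**Passing to matrices over $C(\hat N)$.** Let $q_1,\dots,q_m$ represent the cosets $Q_i/N$. Left multiplication by $g\in Q_i$ on the free right $\mathbb C[N]$-module $\mathbb C[Q_i]$ with basis $q_1,\dots,q_m$ sends $q_l$ to $q_{l'}\cdot(q_{l'}^{-1}gq_l)$ for the unique $l'$ with $q_{l'}^{-1}gq_l\in N$. So the matrices with $(l',l)$ entry $q_{l'}^{-1}gq_l$ if this lies in $N$, and $0$ otherwise, are unitaries multiplicative in $g$. They define a homomorphism $j:C^*(Q_i)\to M_m(C^*(N))$. Let $\tau$ and $\epsilon$ be the canonical trace and the trivial character on $C^*(N)$. Since $N$ is normal,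
$$(\mathrm{Tr}\otimes\tau)(j(g))=\#\{l:q_l^{-1}gq_l=e\}=m\,\delta_{g,e},\qquad(\mathrm{Tr}\otimes\epsilon)(j(g))=\#\{l:q_l^{-1}gq_l\in N\}=m\,1_N(g).$$
By linearity and continuity, $m\varphi_1=(\mathrm{Tr}\otimes\tau)\circ j$ and $m\varphi_2=(\mathrm{Tr}\otimes\epsilon)\circ j$ on $C^*(Q_i)$.

**Constant rank.** In $C^*(N)=C(\hat N)$ the trace $\tau$ is integration against Haar probability measure and $\epsilon$ is evaluation at the trivial character. The projection $j(p)\in M_m(C(\hat N))$ has constant rank, because $\hat N$ is connected. So $m\varphi_1(p)$, the average rank, equals $m\varphi_2(p)$, the rank at one point.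

**Conclusion.** If $C^*(Q)$ is AF, its projections have dense span by (b), so $\varphi_1=\varphi_2$, that is, $\delta_{g,e}=1_N(g)$ for all $g$, and $N=1$. $\square$

*Proof of Theorem B.* Countable locally finite groups have AF $C^*$-algebras. Conversely let $C^*(G)$ be AF. By (a), $C^*(G/M)$ is AF for every normal subgroup $M$. We show by induction on $i$ that $G/G_i$ is locally finite; for $i=0$ this is trivial and for $i=k$ it is the claim.

We need that an extension of a locally finite group by a locally finite group is locally finite. Indeed, let $M\lhd U$ with $M$ and $U/M$ locally finite, and let $E\le U$ be finitely generated. The image of $E$ in $U/M$ is finite, so $E\cap M$ has finite index in the finitely generated group $E$. Hence $E\cap M$ is finitely generated, hence finite, and $E$ is finite.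

Assume $G/G_i$ is locally finite. If $G_i/G_{i+1}$ is locally finite, so is $G/G_{i+1}$. If $G_i/G_{i+1}$ is abelian, let $R/G_{i+1}$ be its torsion subgroup. It is characteristic in $G_i/G_{i+1}$, so $R\lhd G$. Apply Lemma 2 to $Q=G/R$ and $N=G_i/R$: the group $N$ is torsion-free abelian, $Q/N=G/G_i$ is locally finite and $C^*(Q)$ is AF. So $N=1$, the abelian group $G_i/G_{i+1}$ is torsion, hence locally finite, and again $G/G_{i+1}$ is locally finite.

If $G$ is virtually solvable, a solvable subgroup of finite index contains a normal one, $S$. The terms of the derived series of $S$ are characteristic in $S$, hence normal in $G$, and $G\ge S\ge S'\ge\dots\ge1$ is a series as required. $\square$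

*Proof of Corollary C.* By Hillman–Linnell ("Elementary amenable groups of finite Hirsch length are locally-finite by virtually-solvable", J. Austral. Math. Soc. 52 (1992)), such a $G$ has a locally finite normal subgroup $T_0$ with $G/T_0$ virtually solvable. Theorem B applies to the series consisting of $G$, the preimages in $G$ of a normal solvable finite-index subgroup of $G/T_0$ and of the terms of its derived series down to $T_0$, and finally $1$. The second sentence follows from the first, once we know that the group of Theorem A is elementary amenable. It is: it is an increasing union of virtually abelian groups. One also sees directly that its Hirsch length is infinite, because it contains $\langle z\rangle^{k_n}\cong\mathbb Z^{k_n}$ for all $n$. $\square$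

The induction runs down a finite series, one step at a time. It says nothing about a union of groups $D\wr S_{k}$ with $k\to\infty$, even though it shows that each $C^*(D\wr S_k)$ separately is not AF. So we ask for less: the elements of $G_n$ should be approximable by a finite-dimensional algebra inside $C^*(G_{n+1})$, not inside $C^*(G_n)$.

## 3. The algebra of the infinite dihedral group, by hand

Let $\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ and $\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, so $\sigma_3\sigma_1=-\sigma_1\sigma_3$ and $(\sigma_3\sigma_1)^2=-1$. For $x\in[0,1]$ let $\pi_x$ be the representation of $D$ with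
$$\pi_x(s_0)=\sigma_3,\qquad\pi_x(s_1)=\cos(\pi x)\,\sigma_3+\sin(\pi x)\,\sigma_1 .$$
Two reflections in the plane generate it, and $\pi_x(z)=\cos(\pi x)+\sin(\pi x)\sigma_3\sigma_1$ is a rotation with eigenvalues $e^{\pm i\pi x}$.

**Lemma 3.** $a\mapsto(x\mapsto\pi_x(a))$ is an isomorphism from $C^*(D)$ onto $\mathcal D=\{f\in C([0,1],M_2):f(0),f(1)\text{ diagonal}\}$.

*Proof.* **Surjectivity.** The image is closed, and it lies in $\mathcal D$ since $\pi_0(s_1)=\sigma_3$ and $\pi_1(s_1)=-\sigma_3$. Put $c=\frac12(s_0s_1+s_1s_0)$. Its image is $\cos(\pi x)1$, so by Stone–Weierstrass the image contains $C([0,1])1$. It contains $\sigma_3$ and $s_1-\cos(\pi x)s_0=\sin(\pi x)\sigma_1$. The closure of $\sin(\pi x)C([0,1])$ is the set of all $f\in C([0,1])$ vanishing at $0$ and $1$, so the image contains $f\sigma_1$ and $f\sigma_3\sigma_1$ for all such $f$. Every function into $M_2$ has the form $f_11+f_2\sigma_3+f_3\sigma_1+f_4\sigma_3\sigma_1$, with off-diagonal entries $f_3\pm f_4$. So $\mathcal D$ consists exactly of those with $f_3,f_4$ vanishing at $0,1$,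 and the image is $\mathcal D$.

**Injectivity.** Irreducible representations separate points, so it suffices that each irreducible representation $\rho$ of $C^*(D)$ is contained in some $\pi_x$. The element $c$ is self-adjoint with $\|c\|\le1$, and it commutes with $s_0$ and $s_1$. So $\rho(c)=\cos(\pi x)$ for some $x\in[0,1]$. From $s_1s_0=2c-s_0s_1$ we get $s_1s_0s_1=2cs_1-s_0$, so the span of the images of $1,s_0,s_1,s_0s_1$ is invariant under left multiplication by $\rho(s_0)$ and $\rho(s_1)$. Hence it is all of $\rho(C^*(D))$, which has dimension at most $4$, and $\dim\rho\le2$.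

If $\dim\rho=1$, then $\rho(s_0),\rho(s_1)\in\{\pm1\}$. The characters $(1,1),(-1,-1)$ occur in $\pi_0$ and $(1,-1),(-1,1)$ occur in $\pi_1$.

If $\dim\rho=2$, then $\rho(s_0)$ is not scalar, otherwise the image would be commutative. So we may assume $\rho(s_0)=\sigma_3$. Write $\rho(s_1)=\begin{pmatrix}a&b\\\bar b&d\end{pmatrix}$. Then $\rho(c)=\mathrm{diag}(a,-d)$, so $a=-d=\cos\pi x$, and $\rho(s_1)^2=1$ gives $|b|=\sin\pi x$. Conjugating by a diagonal unitary makes $b=\sin\pi x$, so $\rho\cong\pi_x$. $\square$

**Eigenvalues cannot move.** Here is the reason, seen directly, why $C^*(D)$ is not AF. Suppose $B\subset C^*(D)$ were a finite-dimensional subalgebra with an element $b$ satisfying $\|b-c\|<1$; replacing $b$ by its real part, let $b$ be self-adjoint. Its spectrum is finite, so the characteristic polynomial of the matrix $b(x)$ takes finitely many values. It is continuous in $x$, hence constant. But $c(0)=1$ makes all eigenvalues of $b(0)$ positive, and $c(1)=-1$ makes all eigenvalues of $b(1)$ negative, a contradiction.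

So the enemy is one eigenvalue $\cos\pi x$ that travels from $1$ to $-1$, while elements of finite-dimensional algebras have constant eigenvalues.

## 4. Wreath products and the reduction to one approximation

We write elements of $H\wr S_k$ as $(h_1,\dots,h_k;\pi)=(h_1,\dots,h_k)\pi$. If $\iota_i:H\to H^k$ is the $i$-th coordinate embedding, then $\pi\,\iota_i(h)\,\pi^{-1}=\iota_{\pi(i)}(h)$.

We shall build all embeddings into $D\wr S_l$ from $D$-sets.

**Lemma 4.** (i) If $\Omega$ is a free right $D$-set with $l$ orbits, then $\mathrm{Aut}_D(\Omega)\cong D\wr S_l$.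
(ii) Let $B$ be a group, $N\le B$ a subgroup of finite index $m$ and $\nu:N\to D$ a homomorphism. Let $\Omega$ be the quotient of $B\times D$ by $(bn,x)\sim(b,\nu(n)x)$, $n\in N$. Then $\Omega$ is a free right $D$-set with $m$ orbits and a commuting left $B$-action. The set of $D$-orbits is $B/N$ as a $B$-set, and an element $b$ that acts trivially on $\Omega$ lies in $N$ and satisfies $\nu(b)=1$.

*Proof.* (i) Let $\omega_1,\dots,\omega_l$ represent the orbits. Let $D^l$ act by $\omega_ix\mapsto\omega_id_ix$ and $S_l$ by $\omega_ix\mapsto\omega_{\pi(i)}x$. These maps commute with the right action of $D$ and satisfy the relations of $D\wr S_l$. An automorphism $\varphi$ is determined by $\varphi(\omega_i)=\omega_{\pi(i)}d_{\pi(i)}$ with unique $\pi\in S_l$ and $d_{\pi(i)}\in D$. It is the composite of $\pi$ and $(d_1,\dots,d_l)$.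

(ii) $\Omega$ is the set of orbits $[b,x]$ of the action $n\cdot(b,x)=(bn^{-1},\nu(n)x)$ of $N$ on $B\times D$. Right multiplication by $D$ and left multiplication by $B$ descend and commute. If $[b,xy]=[b,x]$, then $(b,xy)=n\cdot(b,x)$ for some $n\in N$. This forces $n=1$ and $y=1$, so $D$ acts freely. The $D$-orbit of $[b,x]$ depends only on, and determines, the coset $bN$. If $b$ acts trivially, then $[b,1]=[1,1]$, so $(b,1)=(n^{-1},\nu(n))$ for some $n\in N$. Hence $b=n^{-1}\in N$ and $\nu(b)=1$. $\square$

*Example.* Take $B=D$, $N=\langle z\rangle$, $\nu$ the inclusion. The orbits are represented by $\omega_1=[1,1]$ and $\omega_2=[s_0,1]$. Here $z\omega_1=\omega_1z$, and $z\omega_2=[s_0z^{-1},1]=\omega_2z^{-1}$, while $s_0$ exchanges $\omega_1$ and $\omega_2$. So we get the embedding $D\to D\wr S_2$, $z\mapsto(z,z^{-1})$, $s_0\mapsto$ the flip.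

Lemma 4(i) also shows $D\wr S_a\subset D\wr S_b$ for $a\le b$ (act trivially on the other $b-a$ orbits) and $(D\wr S_r)\wr S_k\subset D\wr S_{rk}$ (act on $k$ copies of the $D$-set with $r$ orbits).

For $L\ge1$ put $\Lambda=\Lambda_L=D/\langle z^{2L}\rangle$, a dihedral group of order $4L$, and let $\bar g$ be the image of $g\in D$ in $\Lambda$.

**Proposition 5.** For every $L\ge1$ there are $r\ge2$, an injective homomorphism $\psi:D\to H:=D\wr S_r$, and a homomorphism $T:\Lambda\to U(C^*(H))$ with $\|\psi(s_i)-T(\bar s_i)\|\le\frac{5\pi}{4L}$ for $i=0,1$.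

So after the embedding $\psi$, the infinite group $D$ becomes close to a representation of a finite group.

*Proof of Theorem A from Proposition 5.*

**Step 1: one stage.** The purpose is to pass from $D$ to $D\wr S_k$. Put $G_0=D$, $k_0=1$. Suppose $G_n=D\wr S_k$ with $k=k_n$ is constructed. Let $F_n\subset G_n$ be a finite set and $L=L_n$ a number, both chosen in Step 2. Take $\psi,H=D\wr S_r,T$ from Proposition 5 and embed
$$G_n=D\wr S_k\xrightarrow{\ \psi\wr S_k\ }H\wr S_k=(D\wr S_r)\wr S_k\subset D\wr S_{rk}=:G_{n+1},\qquad k_{n+1}=rk.$$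
Let $T^{(i)}=\iota_i\circ T:\Lambda\to U(C^*(H\wr S_k))$. For $i\ne j$ the ranges of $T^{(i)}$ and $T^{(j)}$ commute, and $\pi T^{(i)}(h)\pi^*=T^{(\pi(i))}(h)$ for $\pi\in S_k$. Therefore
$$\tilde T(h_1,\dots,h_k;\pi)=\prod_iT^{(i)}(h_i)\cdot\pi$$
satisfies
$$\tilde T(h;\pi)\,\tilde T(h';\pi')=\prod_iT^{(i)}(h_i)\prod_iT^{(\pi(i))}(h'_i)\cdot\pi\pi'=\tilde T\bigl((h;\pi)(h';\pi')\bigr),$$
so it is a unitary representation of the finite group $\Lambda\wr S_k$. The span $B_n$ of its range is a finite-dimensional $C^*$-subalgebra of $C^*(H\wr S_k)$, and, taking images, of $C^*(G_{n+1})$ and of $C^*(G)$.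

Let $|d|$ be the word length of $d\in D$ in $s_0,s_1$. For unitaries, $\|\prod u_l-\prod v_l\|\le\sum\|u_l-v_l\|$ by telescoping. So $\|\psi(d)-T(\bar d)\|\le\frac{5\pi}{4L}|d|$, and for $g=(d_1,\dots,d_k;\pi)\in G_n$
$$\|g-\tilde T(\bar d_1,\dots,\bar d_k;\pi)\|\le\sum_i\|\psi(d_i)-T(\bar d_i)\|\le\frac{5\pi}{4L}\sum_i|d_i|.\tag{1}$$

**Step 2: the union.** The purpose is to choose $F_n,L_n$ so that Bratteli's criterion holds. Enumerate each $G_j=\{g_{j,1},g_{j,2},\dots\}$ once it is constructed. Let $F_n$ be the set of images in $G_n$ of all $g_{j,i}$ with $i,j\le n$, and choose $L_n$ so large that the right side of (1) is at most $2^{-n}$ for all $g\in F_n$. Let $G=\bigcup G_n$. Every finite subset of $G$ lies in $F_n$ for all large $n$. If $a=\sum_gc_gg$ is a finite linear combination of group elements, then for all large $n$ its support lies in $F_n$, so $\mathrm{dist}(a,B_n)\le2^{-n}\sum_g|c_g|$. Given $a_1,\dots,a_m\in C^*(G)$ and $\varepsilon>0$, choose finite linear combinations $a_l'$ with $\|a_l-a'_l\|<\varepsilon/2$. For large $n$ we have $\mathrm{dist}(a'_l,B_n)<\varepsilon/2$,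 hence $\mathrm{dist}(a_l,B_n)<\varepsilon$, for all $l$. By (c), $C^*(G)$ is AF. Since $r\ge2$ at each stage, $k_n\to\infty$. Also $D=G_0\subset G$ and $z$ has infinite order, so $G$ is not locally finite.

**Step 3: the finitely generated subgroups.** A finitely generated subgroup of $G$ lies in some $G_n\cong D\wr S_{k_n}$, which has $\langle z\rangle^{k_n}$ as a subgroup of finite index. So it is virtually abelian. Conversely let $B$ be finitely generated virtually abelian. If $B$ is finite, it embeds in some $S_m\subset D\wr S_m$.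

Let $B$ be infinite. An abelian subgroup of finite index contains an abelian normal subgroup $N'$ of $B$ of finite index. It is finitely generated; if its torsion subgroup has order $e$, then $N=\{n^e:n\in N'\}$ is characteristic in $N'$, of finite index, and $N\cong\mathbb Z^d$ with $d\ge1$. So $N\lhd B$ is of some finite index $m$. Let $\nu_i:N\to\mathbb Z=\langle z\rangle\subset D$, $1\le i\le d$, be the coordinate maps, and let $\Omega_i$ be the $D$-set of Lemma 4(ii) for $\nu_i$. If $b$ acts trivially on all $\Omega_i$, then $b\in N$ and $\nu_i(b)=1$ for all $i$, so $b=1$. Thus $B$ embeds in $\mathrm{Aut}_D(\bigsqcup_i\Omega_i)\cong D\wr S_{dm}$.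

In either case $B$ embeds in $D\wr S_a$ for some $a$, hence in $D\wr S_{k_n}\cong G_n$ as soon as $k_n\ge a$. $\square$

It remains to prove Proposition 5.

## 5. Why $D\times(\text{finite group})$ is not enough

A sensible first attempt at Proposition 5 is to tensor with a finite representation: send $g$ to $(g,\bar g)\in D\times\Lambda$, or to $D\times K$ for a larger finite group $K$. The motivation is Fell's absorption principle: for the regular representation $\lambda$ of a group $\Gamma$, the representation $g\mapsto g\otimes\lambda(g)$ on $C^*(\Gamma)\otimes B(\ell^2\Gamma)$ is conjugate, by the unitary $\sum_hh\otimes e_{h,h}$, to $g\mapsto1\otimes\lambda(g)$. If something like this holds for $g\otimes\lambda(\bar g)$ with $\lambda$ the regular representation of the finite group $\Lambda$, then $D$ is replaced by a finite-dimensional object. We shall see in Lemma 7 that it does hold, up to $\frac{\pi}{4L}$. But $C^*(K)$ also has representations other than the regular one, in particular the trivial one, and there the attempt breaks down.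

**Observation 6.** Let $K$ be a finite group, $\theta:D\to K$ a homomorphism and $\psi_1(g)=(g,\theta(g))\in D\times K$. For every homomorphism $T:\Lambda\to U(C^*(D\times K))$ we have $\max_i\|\psi_1(s_i)-T(\bar s_i)\|\ge\frac12$.

*Proof.* Let $\delta$ be the maximum. Apply the homomorphism $C^*(D\times K)\to C^*(D)$ that kills $K$. It turns $T$ into a homomorphism $T':\Lambda\to U(C^*(D))$ with $\|s_i-T'(\bar s_i)\|\le\delta$. So $u=T'(\bar z)$ satisfies $u^{2L}=1$ and $\|z-u\|\le2\delta$. In $\mathcal D$, the eigenvalues of $u(x)$ are $2L$-th roots of unity, so the characteristic polynomial of $u(x)$ is constant in $x$. Let $\mu$ be one of the eigenvalues. Since $\pi_0(z)=1$ and $\pi_1(z)=-1$, we get $|\mu-1|\le2\delta$ and $|\mu+1|\le2\delta$, so $2\le4\delta$. $\square$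

Since $\frac{5\pi}{4L}<\frac12$ for $L\ge8$, Proposition 5 needs more than $D\times K$. The plan is this.

1. Choose $K$ so that, on a corner $Q_1$ of $C^*(K)$, $\Lambda$ acts by a multiple of its regular representation, and the remaining corner $Q_0$ is small. On $Q_1$ use absorption (Section 6).
2. On $Q_0$ there is an eigenvalue travelling from $0$ to $1$ (that of $\pi_x(z)$ is $e^{i\pi x}$), and it needs companions: with eigenvalues at $0,\frac1L,\dots,1$ placed beside it, it can hand over to its neighbors (Section 7).
3. The companions must be found inside $Q_1$, although no homomorphism of $C^*(D\times K)$ compares $Q_0$ with $Q_1$. For this we embed $D\times K$ in a bigger $D\wr S_r$, in which a large linear group moves the pieces around (Section 8).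

## 6. Absorption around a cycle of length $4L$

**Lemma 7 (approximate Fell absorption).** Let $\lambda$ be the left regular representation of $\Lambda$ in $M_{4L}=B(\ell^2\Lambda)$. There is a unitary $W\in C^*(D)\otimes M_{4L}$ with
$$\|s_i\otimes\lambda(\bar s_i)-W(1\otimes\lambda(\bar s_i))W^*\|\le\tfrac\pi{4L},\qquad i=0,1.$$

We look for $W=\sum_hw_h\otimes e_{h,h}$ with unitaries $w_h\in C^*(D)$, $h\in\Lambda$. Exact absorption would need $w_{\bar sh}=sw_h$. The Cayley graph of $\Lambda$ is a cycle of length $4L$; starting with $w_1=1$ and going once around, we come back with $z^{-2L}$ instead of $1$. The idea is to spread the error evenly over the $4L$ edges, along a path of unitaries from $1$ to $z^{2L}$. In $C^*(\mathbb Z)=C(\mathbb T)$ no such path exists, since $z^{2L}$ has winding number $2L\neq0$. In $C^*(D)$ it exists because $z^L$ is conjugate to $z^{-L}$ by $s_0$, and $s_0$ is, up to a scalar, connected to $1$.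

*Proof.* **The path.** Let $V_s=\exp(i\pi s\,s_0/2)\in C^*(D)$ and $c(t)=V_{1-t}z^LV_{1-t}^*z^L$ for $t\in[0,1]$. (This $c$ is unrelated to the element $c$ in Section 3.) Since $V_1=\cos\frac\pi2+i\sin\frac\pi2\,s_0=is_0$, we have $c(0)=s_0z^Ls_0z^L=z^{-L}z^L=1$. Also $c(1)=z^{2L}$. Since $\|V_s-V_{s'}\|\le\frac\pi2|s-s'|$ and $V$ occurs twice in $c$, the path $c$ is $\pi$-Lipschitz.

**Going around.** Let $t_0=1$ and $t_{j+1}=s_{[j]}t_j$ with $[j]=j\bmod2$. Then $t_{2m}=(s_1s_0)^m=z^{-m}$ and $t_{2m+1}=s_0z^{-m}$. So $\bar t_0,\dots,\bar t_{4L-1}$ are exactly the elements of $\Lambda$, and $t_{4L}=z^{-2L}$, so $\bar t_{4L}=\bar t_0$. Put $w_j=t_j\,c(\frac j{4L})$. Then $w_{4L}=z^{-2L}z^{2L}=1=w_0$, and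
$$\|w_{j+1}-s_{[j]}w_j\|=\|c(\tfrac{j+1}{4L})-c(\tfrac j{4L})\|\le\tfrac\pi{4L},\qquad\text{hence also}\qquad\|w_j-s_{[j]}w_{j+1}\|\le\tfrac\pi{4L}.$$
So $w_{\bar t_j}:=w_j$, $0\le j\le4L$, is well defined. Left multiplication by $\bar s_0$ (resp. $\bar s_1$) swaps $\bar t_j$ and $\bar t_{j+1}$ for $j$ even (resp. odd), with indices mod $4L$. So $\|w_{\bar sh}-sw_h\|\le\frac\pi{4L}$ for all $h\in\Lambda$ and $s\in\{s_0,s_1\}$.

**The unitary.** Let $W=\sum_hw_h\otimes e_{h,h}$. As $\lambda(\bar s)=\sum_he_{\bar sh,h}$,
$$s\otimes\lambda(\bar s)-W(1\otimes\lambda(\bar s))W^*=\sum_h(s-w_{\bar sh}w_h^*)\otimes e_{\bar sh,h}.$$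
There is at most one non-zero entry in each row and column, so the norm is $\max_h\|s-w_{\bar sh}w_h^*\|=\max_h\|sw_h-w_{\bar sh}\|\le\frac\pi{4L}$. $\square$

## 7. A relay of eigenvalues

Let $P=\frac12(1-s_0)\in C^*(D)$, that is, $P=\mathrm{diag}(0,1)$ in $\mathcal D$. Note $P\mathcal DP=C([0,1])P$: in this corner the boundary conditions at $0$ and $1$ disappear. The companions will live over $P$.

Let $J=2(L+1)$. Index $\mathbb C^{1+J}$ by $\{*\}\cup\{(a,j):a\in\{1,2\},\,0\le j\le L\}$. In $M_{1+J}(C^*(D))$ let
$$\mathcal E=e_{**}\otimes1+\sum_{(a,j)}e_{(a,j),(a,j)}\otimes P,\qquad\Theta(g)=e_{**}\otimes g+\sum_{j,a,b}\pi_{j/L}(g)_{ab}\,e_{(a,j),(b,j)}\otimes P\quad(g\in D).$$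
So $\Theta$ is a unitary representation of $D$ in the corner with unit $\mathcal E$: the original $g$, accompanied by the constant representations $\pi_0,\pi_{1/L},\dots,\pi_1$ over $P$.

**Lemma 8 (absorption of the moving eigenvalue).** There is a unitary representation $\vartheta$ of $\Lambda$ in $\mathcal EM_{1+J}(C^*(D))\mathcal E$ with $\vartheta(\bar s_0)=\Theta(s_0)$ and $\|\vartheta(\bar s_1)-\Theta(s_1)\|\le\pi/L$.

*Proof.* **Step 1: coordinates.** We turn the problem into one about a path of self-adjoint matrices. Use Lemma 3 to replace $C^*(D)$ by $\mathcal D$. Let $\epsilon_1,\epsilon_2$ be the basis of $\mathbb C^2$ and $f_*,f_0,\dots,f_L$ that of $\mathbb C^{L+2}$. Identify the range of $\mathcal E$ in each fiber with $\mathbb C^2\otimes\mathbb C^{L+2}$ by $\epsilon_a\otimes f_*\leftrightarrow\delta_*\otimes\epsilon_a$ and $\epsilon_a\otimes f_j\leftrightarrow\delta_{(a,j)}\otimes\epsilon_2$. A continuous $F:[0,1]\to B(\mathbb C^2\otimes\mathbb C^{L+2})$ lies in $\mathcal EM_{1+J}(\mathcal D)\mathcal E$ if at $x=0,1$ the blocks between $f_*$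 and the $f_j$ vanish and the $(f_*,f_*)$-block is diagonal in $M_2$. Indeed the blocks among the $f_j$ have entries in $P\mathcal DP=C([0,1])P$, on which there is no condition.

For self-adjoint $B\in M_{L+2}$ put
$$S(B)=\sigma_3\otimes\cos\pi B+\sigma_1\otimes\sin\pi B.$$
It is self-adjoint, and $S(B)^2=1$ because $\sigma_3\sigma_1+\sigma_1\sigma_3=0$. Since $(\sigma_3\sigma_1)^2=-1$, the power series gives
$$(\sigma_3\otimes1)\,S(B)=1\otimes\cos\pi B+\sigma_3\sigma_1\otimes\sin\pi B=\exp(\pi\,\sigma_3\sigma_1\otimes B).\tag{2}$$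
For skew-adjoint $X,Y$ we have $e^X-e^Y=\int_0^1e^{tX}(X-Y)e^{(1-t)Y}\,dt$, so $\|e^X-e^Y\|\le\|X-Y\|$. As $\sigma_3\sigma_1$ is skew-adjoint of norm $1$, (2) gives
$$\|S(A)-S(B)\|\le\pi\|A-B\|.\tag{3}$$
In our coordinates $\Theta(s_0)=\sigma_3\otimes1$ and $\Theta(s_1)(x)=S(A_x)$, where
$$A_x=\mathrm{diag}(x;0,\tfrac1L,\dots,\tfrac LL)\quad\text{in the basis }(f_*;f_0,\dots,f_L).$$

**Step 2: what we need.** We want a continuous path $B_x$ within $\frac1L$ of $A_x$, whose eigenvalues always lie in $\frac1L\mathbb Z$, and which has the right form at the ends. Such eigenvalues must be constant, so $x$ itself may not travel. But whenever $x$ passes from $\frac jL$ to $\frac{j+1}L$, the eigenvector to the eigenvalue $\frac{j+1}L$ can be rotated from $f_j$ to $f_*$, and the eigenvector to $\frac jL$ from $f_*$ to $f_j$. For example, for $L=2$ the diagonal of $B$ in the basis $(f_*;f_0,f_1,f_2)$ is $(0;\frac12,1,1)$ at $x=0$, then $(\frac12;0,1,1)$ at $x=\frac12$, and $(1;0,\frac12,1)$ at $x=1$. The multiset of eigenvalues is always $\{0,\frac12,1,1\}$, and each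 entry is within $\frac12$ of the one in $A_x=\mathrm{diag}(x;0,\frac12,1)$.

**Step 3: the path.** For $x\in[\frac jL,\frac{j+1}L]$, $0\le j\le L-1$, let

* $B_xf_i=\frac iLf_i$ for $i<j$; $\ B_xf_i=\frac{i+1}Lf_i$ for $j<i<L$; $\ B_xf_L=f_L$;
* on $\mathrm{span}(f_*,f_j)$, $B_x=\rho_x\,\mathrm{diag}(\frac jL,\frac{j+1}L)\,\rho_x^*$ with $\rho_x$ the rotation by the angle $\frac\pi2(Lx-j)$.

At $x=\frac jL$ this gives $f_*\mapsto\frac jLf_*$, $f_j\mapsto\frac{j+1}Lf_j$, and at $x=\frac{j+1}L$ it gives $f_*\mapsto\frac{j+1}Lf_*$, $f_j\mapsto\frac jLf_j$. At a breakpoint $x=\frac{j+1}L$ with $j+1\le L-1$, both pieces give $f_*\mapsto\frac{j+1}Lf_*$, $f_i\mapsto\frac iLf_i$ for $i\le j$, $f_i\mapsto\frac{i+1}Lf_i$ for $j+1\le i<L$, and $f_L\mapsto f_L$. So $B$ is continuous. Its eigenvalues lie in $\frac1L\mathbb Z$.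

Moreover $\|A_x-B_x\|\le\frac1L$: on $f_i$ with $i\ne j$ the difference is $0$ or $-\frac1L$, and on $\mathrm{span}(f_*,f_j)$ both matrices lie between $\frac jL1$ and $\frac{j+1}L1$.

**Step 4: the representation.** $B_0$ and $B_1$ are diagonal with $f_*$-entries $0$ and $1$. So at $x=0,1$ the $(f_*,f_*)$-block of $S(B_x)$ is $\sigma_3$, resp. $-\sigma_3$, and the blocks between $f_*$ and the $f_j$ vanish. By Step 1, $S:=(x\mapsto S(B_x))$ lies in the corner, and $\|S-\Theta(s_1)\|\le\frac\pi L$ by (3). By (2),
$$(\Theta(s_0)S)^{2L}=\exp(2\pi\,\sigma_3\sigma_1\otimes LB_x)=1,$$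
since $\sigma_3\sigma_1$ has eigenvalues $\pm i$ and $LB_x$ has integer eigenvalues. As $\Lambda=\langle s_0,s_1\mid s_0^2=s_1^2=(s_0s_1)^{2L}=1\rangle$, the assignment $\bar s_0\mapsto\Theta(s_0)$, $\bar s_1\mapsto S$ defines $\vartheta$. $\square$

By (2) for $1\times1$ matrices, $\pi_{j/L}(z)^{2L}=\exp(2\pi j\,\sigma_3\sigma_1)=1$. So each $\pi_{j/L}$, $0\le j\le L$, factors through $\Lambda$, and $\pi_{j/L}(h)$ makes sense for $h\in\Lambda$. The companions are themselves representations of the finite group.

## 8. Linear groups that move small projections into large ones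

Now we build the groups.

**The finite group $K$.** Let $A=(\mathbb F_2[\Lambda])^q$ with $\Lambda$ acting by translation, $K=A\rtimes\Lambda$ and
$$H_1=D\times K,\qquad\psi_1:D\to H_1,\quad\psi_1(g)=(g,\bar g),$$
which is injective. The dual $\hat A$ is, as a $\Lambda$-set, the set of functions $\Lambda\to\mathbb F_2^q$ with the translation action. Let $Z'\subset\hat A$ be the set of points with non-trivial stabilizer and $Y=\hat A\setminus Z'$; both are $\Lambda$-invariant. A function fixed by $g\ne1$ is constant on the cosets of $\langle g\rangle$, of which there are at most $2L$. So $|Z'|\le4L\cdot2^{2Lq}$, while $|\hat A|=2^{4Lq}$. Fix $q$ so large that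
$$4L(L+1)\,|Z'|\le|Y|.\tag{4}$$
Let $Y_0\subset Y$ be a transversal for the free action of $\Lambda$ on $Y$, so $|Y_0|=|Y|/4L$. The trivial character of $A$ is fixed by $\Lambda$, so it is in $Z'$ and not in $Y_0$. This is where Observation 6 is felt: $Z'$ can be made relatively small but never empty.

**The linear group.** Let $V=\langle s_0\rangle\times A\subset D\times K=H_1$. It is an elementary abelian $2$-group, that is, an $\mathbb F_2$-vector space. Let $\Sigma=V\rtimes GL(V)$. The reason for $\Sigma$: in $C^*(\Sigma)$ all the minimal projections of $C^*(V)$ that belong to non-trivial characters are conjugate. We need a wreath product in which $H_1$ and $\Sigma$ meet along $V$.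

**Lemma 9.** There are $r\ge2$, an injective homomorphism $H_1\to H:=D\wr S_r$ and a homomorphism $\Sigma\to H$ which agree on $V$.

*Proof.* **An $H_1$-set.** Let $N=\langle z\rangle\times1\lhd H_1$, of index $2|K|$, and let $\nu:N\to D$ be the inclusion $\langle z\rangle\subset D$. Let $\Omega_0$ be the set of Lemma 4(ii) for $H_1,N,\nu$. It is a free right $D$-set with $2|K|$ orbits, and $H_1$ acts faithfully, since $\nu$ is injective. As $V\cap N=1$ and $N$ is normal, $V$ acts freely on $H_1/N$: if $vhN=hN$, then $h^{-1}vh\in N$, so $v\in N$ and $v=1$. Therefore $V\times D$ acts freely on $\Omega_0$: if $v\omega d^{-1}=\omega$, then $v$ fixes the $D$-orbit of $\omega$, which is a point of $H_1/N$, so $v=1$, and then $d=1$. The number of orbits of $V\times D$ is $2|K|/|V|=2\cdot4L|A|/(2|A|)=4L$.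

**Matching with a $\Sigma$-set.** Let $t=|GL(V)|$, and let $\Omega$ be the disjoint union of $t$ copies of $\Omega_0$, a free $V\times D$-set with $4Lt$ orbits. The disjoint union of $4L$ copies of $\Sigma\times D$, with left $\Sigma$-action and right $D$-action, is also a free $V\times D$-set, with $4L|\Sigma|/|V|=4Lt$ orbits. Two free $V\times D$-sets with the same number of orbits are isomorphic. Transport the $\Sigma$-action through a $V\times D$-equivariant bijection. Now both $H_1$ and $\Sigma$ act on $\Omega$, commuting with $D$ and agreeing on $V$, and $H_1$ acts faithfully. By Lemma 4(i), $\mathrm{Aut}_D(\Omega)\cong D\wr S_r$ with $r=2|K|t\ge2$. $\square$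

Put $\psi:D\xrightarrow{\psi_1}H_1\to H$, an injective homomorphism. From now on we work in matrices over $C^*(H)$, using images of elements of $C^*(H_1)=C^*(D)\otimes C^*(K)$ and of $C^*(\Sigma)$; these agree on $C^*(V)$. We write $h\in\Lambda$ for the element $(1,h)$ of $D\times K$; it commutes with $C^*(D)$.

**Projections.** For $\chi\in\hat V$ let $p_\chi\in C^*(V)$ be the corresponding minimal projection. In $C^*(A)=C(\hat A)$ let
$$Q_0=1_{Z'},\qquad Q_1=1_Y,\qquad n=1_{Y_0}.$$
Then $Q_0+Q_1=1$, and $Q_0,Q_1$ commute with $H_1$, as $Z'$ and $Y$ are $\Lambda$-invariant. The translates $hY_0$ are disjoint with union $Y$, and $hnh^*=1_{hY_0}$, so for $h,h'\in\Lambda$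
$$n\,h^*h'\,n=h^*\,1_{hY_0}1_{h'Y_0}\,h'=\delta_{h,h'}\,n,\qquad\sum_hhnh^*=Q_1.\tag{5}$$

**Comparison.** We have
$$PQ_0=\sum_{\chi\in\mathcal X_0}p_\chi,\quad\mathcal X_0=\{\chi:\chi(s_0)=-1,\ \chi|_A\in Z'\},\qquad n=\sum_{\chi\in\mathcal X_1}p_\chi,\quad\mathcal X_1=\{\chi:\chi|_A\in Y_0\},$$
with $|\mathcal X_0|=|Z'|$ and $|\mathcal X_1|=2|Y_0|$. All characters in $\mathcal X_0\cup\mathcal X_1$ are non-trivial. By (4),
$$J\,|\mathcal X_0|=2(L+1)|Z'|\le\frac{|Y|}{2L}=2|Y_0|=|\mathcal X_1|,$$
so there is an injection $\kappa:\{1,\dots,J\}\times\mathcal X_0\to\mathcal X_1$. Since $GL(V)$ is transitive on non-trivial characters, there are $\gamma_{j,\chi}\in GL(V)$ with $\gamma_{j,\chi}p_\chi\gamma_{j,\chi}^*=p_{\kappa(j,\chi)}$ in $C^*(\Sigma)$, hence in $C^*(H)$. Let $X=(X_1,\dots,X_J)$ be the row with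
$$X_j=\sum_{\chi\in\mathcal X_0}\gamma_{j,\chi}\,p_\chi=\sum_{\chi\in\mathcal X_0}p_{\kappa(j,\chi)}\,\gamma_{j,\chi}\,p_\chi .$$
In $X_i^*X_j$ the term for $(\chi,\chi')$ contains $p_{\kappa(i,\chi)}p_{\kappa(j,\chi')}$, which vanishes unless $i=j$ and $\chi=\chi'$. So $X_i^*X_j=\delta_{ij}\sum_{\chi\in\mathcal X_0}p_\chi$, that is,
$$X^*X=1_J\otimes PQ_0,\qquad nX=X.\tag{6}$$

Thus $J$ copies of $PQ_0$ fit under $n$. The factor $P$ cannot be dropped here: the trivial representation of $H$ sends $n$ to $0$ and $Q_0$ to $1$, so no row $X$ with $nX=X$ has $X^*X=1_J\otimes Q_0$. It sends $P$ to $0$, so with $P$ there is no conflict. This is why the companions in Section 7 live over $P$.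

## 9. Assembling the representation of $\Lambda$

*Proof of Proposition 5.* Keep the notation of Sections 6–8.

**Step 1: the part under $Q_1$.** Here the regular representation appears and Lemma 7 applies. By (5), the elements $e_{h,h'}=h\,n\,h'^*$, $h,h'\in\Lambda$, satisfy $e_{h,h'}e_{k,k'}=\delta_{h',k}e_{h,k'}$ and $\sum_he_{h,h}=Q_1$. They are matrix units of an $M_{4L}\subset C^*(K)$ with unit $Q_1$. Moreover $gQ_1=\sum_hgh\,n\,h^*=\sum_he_{gh,h}=\lambda(g)$ for $g\in\Lambda$. Hence $\psi_1(g)Q_1=g\otimes\lambda(\bar g)$ for $g\in D$, and Lemma 7 gives a unitary $W$ of $C^*(D)\otimes M_{4L}$ (so $W^*W=WW^*=Q_1$) with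
$$\|\psi(s_i)Q_1-W\,\bar s_iQ_1\,W^*\|\le\tfrac\pi{4L}.\tag{7}$$

**Step 2: the part under $Q_0$, with companions.** We tensor Section 7 with $Q_0$. For $g\in D$, $h\in\Lambda$ put
$$\Theta'(g)=\Theta(g)\otimes\bar gQ_0,\qquad\vartheta'(h)=\vartheta(h)\otimes hQ_0\qquad\text{in }M_{1+J}(C^*(D))\otimes C^*(K).$$
Since $Q_0$ commutes with $\Lambda$, these are unitary representations of $D$, resp. $\Lambda$, in the corner with unit $\mathcal E\otimes Q_0$. By Lemma 8, $\|\Theta'(s_i)-\vartheta'(\bar s_i)\|\le\frac\pi L$. By definition of $\Theta$,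
$$\Theta'(g)=\psi_1(g)Q_0\oplus\mathrm{ch}(\bar g),\qquad\mathrm{ch}(h)=\sum_{j,a,b}\pi_{j/L}(h)_{ab}\,e_{(a,j),(b,j)}\otimes P\otimes hQ_0 .$$
Since $P$ and $Q_0$ commute with $\Lambda$, $\mathrm{ch}$ is a unitary representation of $\Lambda$ with unit $1_J\otimes PQ_0$ (the $J$ indices $(a,j)$ are identified with $1,\dots,J$).

**Step 3: finding the companions under $Q_1$.** We need a copy of the representation $\mathrm{ch}$ of $\Lambda$ inside the representation $h\mapsto hQ_1$. The row $X$ provides the space but ignores the action of $\Lambda$. Since $h\mapsto hQ_1$ is a multiple of the regular representation with $n$ as a wandering piece, averaging repairs this. Let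
$$\Xi=(4L)^{-1/2}\sum_{h\in\Lambda}h\,X\,\mathrm{ch}(h^{-1})\in M_{1,J}(C^*(H)).$$

* *Equivariance.* For $g\in\Lambda$, substituting $k=gh$, $g\,\Xi=(4L)^{-1/2}\sum_kk\,X\,\mathrm{ch}(k^{-1}g)=\Xi\,\mathrm{ch}(g)$.
* *Isometry.* Since $X=nX$, (5) and (6) give $X^*h^*h'X=X^*n\,h^*h'\,nX=\delta_{h,h'}X^*X$. So
$$\Xi^*\Xi=\frac1{4L}\sum_h\mathrm{ch}(h)\,X^*X\,\mathrm{ch}(h^{-1})=\frac1{4L}\sum_h\mathrm{ch}(h)(1_J\otimes PQ_0)\mathrm{ch}(h^{-1})=1_J\otimes PQ_0 .$$
* *Position.* $Q_1\Xi=\Xi$, because $X=nX$, $n\le Q_1$ and $Q_1$ commutes with $\Lambda$.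

So $F:=\Xi\Xi^*\in C^*(H)$ is a projection with $F\le Q_1$. For $h\in\Lambda$ we have $hF=\Xi\,\mathrm{ch}(h)\,\Xi^*$, and $Fh=\Xi(h^{-1}\Xi)^*=\Xi(\Xi\,\mathrm{ch}(h^{-1}))^*=\Xi\,\mathrm{ch}(h)\,\Xi^*$. So $F$ commutes with $\Lambda$.

**Step 4: transport.** We bring $\Theta'$ and $\vartheta'$ from matrices down into $C^*(H)$. Let
$$\mathcal W=[\,Q_0,\ W\Xi\,]\in M_{1,1+J}(C^*(H)).$$
Since $W\Xi=Q_1W\Xi$, we have $Q_0W\Xi=0$. Also $(W\Xi)^*W\Xi=\Xi^*Q_1\Xi=1_J\otimes PQ_0$. Hence
$$\mathcal W^*\mathcal W=Q_0\oplus(1_J\otimes PQ_0)=\mathcal E\otimes Q_0,\qquad\mathcal W\mathcal W^*=Q_0+WFW^*.$$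
Moreover, by Steps 2 and 3,
$$\mathcal W\,\Theta'(g)\,\mathcal W^*=\psi(g)Q_0+W\,\Xi\,\mathrm{ch}(\bar g)\,\Xi^*W^*=\psi(g)Q_0+W\,\bar gF\,W^*.\tag{8}$$
The first term is the part of $\psi$ that we could not handle. The second is a part of the representation $W\bar g Q_1W^*$ that already approximates $\psi(g)Q_1$.

**Step 5: definition of $T$.** On the projection $Q_0+WFW^*$ use $\vartheta'$, and on the rest leave $W\,h\,W^*$ unchanged:
$$T(h)=\mathcal W\,\vartheta'(h)\,\mathcal W^*+W\,h(Q_1-F)\,W^*,\qquad h\in\Lambda.$$
The first summand is a unitary representation of $\Lambda$ in the corner of $\mathcal W(\mathcal E\otimes Q_0)\mathcal W^*=\mathcal W\mathcal W^*=Q_0+WFW^*$. As $h$ commutes with $Q_1$ and $F$, the second is a unitary representation in the corner of $W(Q_1-F)W^*$. These two projections are orthogonal, with sum $Q_0+WQ_1W^*=Q_0+Q_1=1$. So $T:\Lambda\to U(C^*(H))$ is a homomorphism.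

**Step 6: the estimate.** Write $\psi(s_i)=\psi(s_i)Q_1+\psi(s_i)Q_0$. By (8), $\psi(s_i)Q_0=\mathcal W\Theta'(s_i)\mathcal W^*-W\bar s_iFW^*$, and $W\bar s_i(Q_1-F)W^*=W\bar s_iQ_1W^*-W\bar s_iFW^*$. So the terms with $F$ cancel in
$$\psi(s_i)-T(\bar s_i)=\bigl(\psi(s_i)Q_1-W\,\bar s_iQ_1\,W^*\bigr)+\mathcal W\bigl(\Theta'(s_i)-\vartheta'(\bar s_i)\bigr)\mathcal W^*.$$
By (7) the first term has norm at most $\frac\pi{4L}$, and by Step 2 the second has norm at most $\frac\pi L$. Hence
$$\|\psi(s_i)-T(\bar s_i)\|\le\frac\pi{4L}+\frac\pi L=\frac{5\pi}{4L},\qquad i=0,1.$$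
This proves Proposition 5, and with Section 4 it proves Theorem A: there is a countable group that is not locally finite and whose full group $C^*$-algebra is AF. $\blacksquare$
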